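\title{Gaussian Bayesian networks whose coordinate rings are not normal or not Cohen--Macaulay}

\begin{abstract}
The Gaussian Bayesian network of a directed acyclic graph $G$ is a family of covariance matrices parametrized by the trek rule. We consider the question whether the coordinate ring $R_G$ of its Zariski closure is always normal and Cohen--Macaulay, and show that both properties can fail. Normality fails, already in codimension one, for a graph with $6$ vertices and $9$ edges; the reason is that the model obtained by hiding a source vertex is parametrized generically two-to-one. The Cohen--Macaulay property fails for a graph with $17$ vertices, and the difference between dimension and depth is unbounded. On the positive side, $R_G$ is a normal affine semigroup ring, hence normal and Cohen--Macaulay, whenever every cycle of the skeleton of $G$ contains at least three colliders.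
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a directed acyclic graph (DAG) with vertex set $V=\{1,\dots,n\}$ and edge set $E$. Attach a parameter $a_i$ to each vertex $i$ and a parameter $\lambda_{kl}$ to each edge $k\to l$. Let $A=\operatorname{diag}(a_1,\dots,a_n)$, and let $\Lambda$ be the $n\times n$ matrix with entry $\lambda_{kl}$ in position $(k,l)$ if $k\to l$ is an edge and $0$ otherwise. If real random variables satisfy $X_l=\sum_{k\to l}\lambda_{kl}X_k+\varepsilon_l$ with independent centered Gaussian errors $\varepsilon_l$ of variance $a_l>0$, their covariance matrix is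
\begin{equation}\label{eq:matrix}
\Sigma=(I-\Lambda)^{-T}A(I-\Lambda)^{-1}.
\end{equation}
The set of these matrices is the \emph{Gaussian Bayesian network} of $G$.

The entries of \eqref{eq:matrix} are polynomials in the parameters. Since $G$ is acyclic, $\Lambda$ is nilpotent, and the $(k,l)$ entry of $(I-\Lambda)^{-1}=I+\Lambda+\Lambda^2+\cdots$ is the sum, over all directed paths from $k$ to $l$, of the product of the edge parameters along the path. A \emph{trek} $T$ from $i$ to $j$ is a pair $(P_L,P_R)$ of directed paths with the same initial vertex $\operatorname{top}(T)$ such that $P_L$ ends at $i$ and $P_R$ ends at $j$; we call $P_L$ and $P_R$ the \emph{halves} of $T$. Paths of length zero are allowed. With $\mathcal T(i,j)$ the set of treks from $i$ to $j$, expanding \eqref{eq:matrix} gives the \emph{trek rule}, which we read as a ring homomorphism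
\[
\phi_G\colon\mathbb C[\Sigma]\to\mathbb C[a,\lambda],\qquad
\sigma_{ij}\mapsto\sum_{T\in\mathcal T(i,j)}a_{\operatorname{top}(T)}\prod_{k\to l\in T}\lambda_{kl}.
\]
Here $\mathbb C[\Sigma]=\mathbb C[\sigma_{ij}\mid 1\le i\le j\le n]$, with $\sigma_{ji}=\sigma_{ij}$, and the product runs over the edges of both halves, so that an edge on both halves is counted twice. The real parameters with $a_i>0$ are Zariski dense, so $I_G=\ker\phi_G$ is the ideal of polynomials vanishing on the model, and
\[
R_G=\mathbb C[\Sigma]/I_G
\]
is the coordinate ring of its Zariski closure. We identify $R_G$ with the image of $\phi_G$, a subring of $\mathbb C[a,\lambda]$, and write $\sigma_{ij}$ for $\phi_G(\sigma_{ij})$. The following problem comes from Sullivant \cite{Sullivant}.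
\begin{quote}
\emph{Is $R_G$ normal and Cohen--Macaulay for every DAG $G$?}
\end{quote}
A domain is \emph{normal} if it contains every element of its fraction field that is a root of a monic polynomial over it; the Cohen--Macaulay property is recalled in Section~\ref{sec:cm}. Both conditions say that the singularities of the variety are mild.

There are good reasons to guess that the answer is yes. The ring $R_G$ has dimension $n+|E|$, and the variety is smooth at each of its positive definite points (Lemma~\ref{lem:frac}). If every two vertices are adjacent, then $n+|E|$ is the number of variables $\sigma_{ij}$, so the prime $I_G$ is zero and $R_G$ is a polynomial ring. For the chain $1\to2\to3$ the dimension is $5$ and the irreducible quadric $\sigma_{13}\sigma_{22}-\sigma_{12}\sigma_{23}$ lies in $I_G$, so it generates $I_G$; this hypersurface is singular only where $\sigma_{13}=\sigma_{22}=\sigma_{12}=\sigma_{23}=0$, in codimension $3$. The answer is known to be yes when the underlying undirected graph of $G$ is a tree, and it has been verified computationally for all DAGs with $n\le5$ vertices and for DAGs on $6$ vertices with fewer than $8$ edges.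 Nevertheless the answer is no, and both properties can fail.

\begin{theorem}\label{thm:normal}
Let $G_1$ be the DAG on $\{1,\dots,6\}$ with the nine edges
\[
1\to2,\ 1\to3,\ 1\to4,\ 1\to5,\ 1\to6,\ 2\to4,\ 3\to4,\ 4\to5,\ 4\to6 .
\]
Then $R_{G_1}$ is not normal; it is not regular in codimension one.
\end{theorem}

In the next statement $\operatorname{depth}R_G$ is the depth of the localization of $R_G$ at the maximal ideal generated by all $\sigma_{ij}$.

\begin{theorem}\label{thm:cm}
There is a DAG $G_2$ with $17$ vertices and $25$ edges, in which every vertex is a source or a sink, such that $R_{G_2}$ is neither Cohen--Macaulay nor normal. Moreover $\dim R_G-\operatorname{depth}R_G$ is unbounded as $G$ ranges over all DAGs.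
\end{theorem}

A set $W\subseteq V$ is \emph{parent-closed} if $k\in W$ whenever $k\to l$ is an edge with $l\in W$. We write $G[W]$ for the induced subgraph on $W$.

\begin{theorem}\label{thm:closed}
If $W$ is a parent-closed set of vertices of $G$ and $R_G$ is normal, then $R_{G[W]}$ is normal. Hence for every $n\ge6$ there is a connected DAG $G$ on $n$ vertices such that $R_G$ is not normal. Given the verification for $n\le5$ quoted above, $6$ is the smallest number of vertices of a counterexample.
\end{theorem}

The last result extends the case of trees. The \emph{skeleton} of $G$ is its underlying undirected graph. A vertex on a path or cycle of the skeleton is a \emph{collider} of it if both of its edges on the path or cycle point to it. A trek is \emph{simple} if its halves have only the top in common.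

\begin{theorem}\label{thm:toric}
Suppose that every cycle of the skeleton of $G$ contains at least three colliders; equivalently, that any two distinct vertices are joined by at most one simple trek. Then $R_G$ is a normal affine semigroup ring, and hence normal and Cohen--Macaulay.
\end{theorem}

We do not determine whether $R_{G_1}$ is Cohen--Macaulay, nor whether there is a counterexample with $6$ vertices and exactly $8$ edges.

Section~\ref{sec:basic} locates the possible singularities. Section~\ref{sec:hidden} turns this into a criterion for non-normality in terms of a hidden source, and Section~\ref{sec:six} applies it to $G_1$. Theorems~\ref{thm:closed}, \ref{thm:cm} and~\ref{thm:toric} are proved in Sections~\ref{sec:closed}, \ref{sec:cm} and~\ref{sec:toric}, which can be read independently of one another.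

\section{Fraction field, dimension and grading}\label{sec:basic}

We use the dimension formula for a finitely generated domain $R$ over $\mathbb C$: the Krull dimension of $R$ is the transcendence degree of $\operatorname{Frac}R$ over $\mathbb C$, and
\begin{equation}\label{eq:dim}
\operatorname{ht}Q+\dim R/Q=\dim R\qquad\text{for every prime ideal }Q\subset R .
\end{equation}
Let $\operatorname{pa}(j)$ be the set of parents of $j$, and let $\Sigma_{\operatorname{pa}(j)}$ be the principal submatrix of $\Sigma=(\sigma_{ij})$ on $\operatorname{pa}(j)$, with determinant $1$ if $\operatorname{pa}(j)$ is empty.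

\begin{lemma}\label{lem:frac}
The element $D=\prod_{j}\det\Sigma_{\operatorname{pa}(j)}$ of $R_G$ is nonzero, and $R_G[D^{-1}]=\mathbb C[a,\lambda][D^{-1}]$. In particular $\operatorname{Frac}R_G=\mathbb C(a,\lambda)$ and $\dim R_G=n+|E|$.
\end{lemma}

\begin{proof}
For $\lambda=0$ and $a_1=\dots=a_n=1$ we have $\Sigma=I$ and $D=1$, so $D\ne0$. By \eqref{eq:matrix}, $\Sigma(I-\Lambda)=(I-\Lambda)^{-T}A$. The $(i,j)$ entry on the left is $\sigma_{ij}-\sum_{k\in\operatorname{pa}(j)}\sigma_{ik}\lambda_{kj}$. The $(i,j)$ entry on the right is $a_j$ times the sum over directed paths from $j$ to $i$; by acyclicity it is $0$ for $i\in\operatorname{pa}(j)$ and $a_j$ for $i=j$. Thus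
\[
\sum_{k\in\operatorname{pa}(j)}\sigma_{ik}\lambda_{kj}=\sigma_{ij}\quad(i\in\operatorname{pa}(j)),\qquad
a_j=\sigma_{jj}-\sum_{k\in\operatorname{pa}(j)}\sigma_{jk}\lambda_{kj}.
\]
The first system has coefficient matrix $\Sigma_{\operatorname{pa}(j)}$, so Cramer's rule gives $\lambda_{kj}\in R_G[D^{-1}]$, and then $a_j\in R_G[D^{-1}]$.
\end{proof}

So the part of $\operatorname{Spec}R_G$ where $D\ne0$ is an open subset of affine space, and it contains all positive definite points. Any failure of normality or of the Cohen--Macaulay property happens at degenerate matrices, where $D=0$.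

\begin{lemma}\label{lem:grading}
The ring $R_G$ is $\mathbb N^n$-graded with $\deg\sigma_{ij}=e_i+e_j$. In particular it is a standard graded $\mathbb C$-algebra with all $\sigma_{ij}$ in degree one.
\end{lemma}

\begin{proof}
Grade $\mathbb C[a,\lambda]$ by $\mathbb Z^n$ with $\deg a_i=2e_i$ and $\deg\lambda_{kl}=e_l-e_k$. Along a directed path from $u$ to $i$ the degrees telescope to $e_i-e_u$, so a trek from $i$ to $j$ with top $u$ contributes a monomial of degree $2e_u+(e_i-e_u)+(e_j-e_u)=e_i+e_j$.
\end{proof}

\section{A hidden source and a divisor}\label{sec:hidden}

The degenerate points of $\operatorname{Spec}R_G$ include limits in which parameters tend to infinity. The simplest such limit involves a source $p$: let $a_p\to0$ and $\lambda_{pk}\to\infty$ in such a way that the products $a_p\lambda_{pk}\lambda_{pl}$ stay fixed. In the limit the row of $\Sigma$ indexed by $p$ vanishes, while the other entries still carry the contribution of $p$. If these limits fill a divisor, and a general point of it is approached from two different parameter directions, then two sheets of the variety cross along the divisor. The following lemma is the algebraic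 form of this picture.

Recall that a Noetherian local domain of dimension one is regular exactly when it is a discrete valuation ring (DVR), that a Noetherian domain $R$ is \emph{regular in codimension one} if $R_P$ is a DVR for every prime $P$ of height one, and that a normal Noetherian domain has this property.

\begin{lemma}\label{lem:dvr}
Let $R$ be a finitely generated domain over $\mathbb C$ with fraction field $K$. Let $O$ be a DVR with $R\subseteq O\subset K$, maximal ideal $\mathfrak m_O$ and residue field $L$. Put $P=R\cap\mathfrak m_O$ and $k_0=\operatorname{Frac}(R/P)\subseteq L$. If $\operatorname{trdeg}k_0=\dim R-1$ and $k_0\ne L$, then $P$ has height one and $R_P$ is not a DVR. In particular $R$ is not normal.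
\end{lemma}

\begin{proof}
By \eqref{eq:dim}, $\operatorname{ht}P=\dim R-\operatorname{trdeg}k_0=1$. Elements of $R\setminus P$ are units of $O$, so $R_P\subseteq O\subsetneq K$. Suppose that $R_P$ is a DVR with uniformizer $\varpi$. A ring strictly between $R_P$ and $K$ would contain an element $u\varpi^{-m}$ with $u$ a unit of $R_P$ and $m\ge1$, hence $\varpi^{-1}$, hence all of $K$. So $R_P=O$, and the inclusion $k_0\subseteq L$ of residue fields is an equality, contrary to the hypothesis.
\end{proof}

\begin{example}\label{ex:umbrella}
Let $R=\mathbb C[\pi,u\pi,u^2]\subset\mathbb C[u,\pi]$, the coordinate ring of the surface $Y^2=X^2Z$ parametrized by $(X,Y,Z)=(\pi,u\pi,u^2)$. Here $K=\mathbb C(u,\pi)$, because $u=Y/X$. Take $L=\mathbb C(u)$ and $O=L[\pi]_{(\pi)}$. Reduction modulo $\pi$ kills $\pi$ and $u\pi$, so $k_0=\mathbb C(u^2)$, of transcendence degree $1=\dim R-1$, and $[L:k_0]=2$. Where $\pi\neq0$ a point of the surface determines $u$; where $\pi=0$ the parameters $u$ and $-u$ give the same point $(0,0,u^2)$. The element $u$ is integral over $R$ and not in $R$, since the monomials of $R$ free of $\pi$ are the even powers of $u$.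
\end{example}

The rings $R_G$ have the shape of this example: the generators $\sigma_{pj}$ play the role of $\pi$ and $u\pi$, and the generators $\sigma_{ij}$ with $i,j\ne p$ play the role of $u^2$. Let $p$ be a source of $G$ with at least one child, and fix a child $c$. Put
\[
\pi=\lambda_{pc}^{-1},\qquad x=a_p\lambda_{pc}^2,\qquad \mu_k=\lambda_{pk}/\lambda_{pc}\quad(k\text{ a child of }p),
\]
so that $\mu_c=1$, and let $L$ be the field generated over $\mathbb C$ by $x$, the $\mu_k$ with $k\ne c$, the $a_v$ with $v\ne p$, and the $\lambda_{kl}$ with $k\ne p$. These are $n+|E|-1$ elements. Since $\lambda_{pk}=\mu_k/\pi$ and $a_p=x\pi^2$, we have $L(\pi)=\mathbb C(a,\lambda)$. A count of transcendence degrees shows that the listed generators of $L$ are algebraically independent and that $\pi$ is transcendental over $L$.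

For $j\ne p$ let $y_j$ be the sum over the directed paths from $p$ to $j$ of the product of the edge parameters, and let $w_j=\pi y_j$. Each such path has exactly one edge out of $p$, so $w_j$ is a polynomial in the $\mu_k$ and the $\lambda_{kl}$ with $k\neq p$, and $w_j\in L$. A trek that passes through the source $p$ has top $p$. Splitting the treks according to whether their top is $p$, and writing $\tau_{ij}\in L$ for the trek polynomials of the graph $G\setminus p$, we get for $i,j\ne p$
\begin{equation}\label{eq:split}
\sigma_{pp}=a_p=x\pi^2,\qquad \sigma_{pj}=a_py_j=xw_j\pi,\qquad \sigma_{ij}=a_py_iy_j+\tau_{ij}=xw_iw_j+\tau_{ij}.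
\end{equation}

\begin{proposition}\label{prop:criterion}
With this notation let $k_0=\mathbb C(\sigma_{ij}\mid i,j\ne p)\subseteq L$. If $L$ is algebraic over $k_0$ and $L\ne k_0$, then $R_G$ is not regular in codimension one, and so it is not normal.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:frac} the fraction field of $R_G$ is $K=L(\pi)$. The ring $O=L[\pi]_{(\pi)}$ is a DVR with fraction field $K$ and residue field $L$, and $R_G\subseteq O$ by \eqref{eq:split}. The map $R_G\to O\to L$ sends $\sigma_{pp}$ and the $\sigma_{pj}$ to $0$ and fixes the $\sigma_{ij}$ with $i,j\ne p$. Hence $\operatorname{Frac}(R_G/P)=k_0$ for $P=R_G\cap\mathfrak m_O$. Since $L$ is algebraic over $k_0$, we have $\operatorname{trdeg}k_0=\operatorname{trdeg}L=\dim R_G-1$, and Lemma~\ref{lem:dvr} applies.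
\end{proof}

The two fields have a statistical meaning. The field $k_0$ is the function field of the model in which $X_p$ is hidden, that is, only the $\sigma_{ij}$ with $i,j\ne p$ are observed. Multiplying $X_p$ by a constant $\theta\neq 0$ replaces $a_p$ by $\theta^2a_p$ and $\lambda_{pk}$ by $\theta^{-1}\lambda_{pk}$; this fixes the generators of $L$ and multiplies $\pi$ by $\theta$. So $L$ consists of the functions of the parameters modulo rescaling of the hidden variable, and the hypothesis says that the hidden model is parametrized generically finite-to-one but not one-to-one.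

\begin{example}\label{ex:star}
Let $G$ be the star with edges $p\to1,\dots,p\to m$ and take $c=1$. Then $w_k=\mu_k$, $\sigma_{kl}=xw_kw_l$ for $k\ne l$, and $\sigma_{kk}=a_k+xw_k^2$. For $m=2$ the field $k_0$ has three generators and $L$ has transcendence degree $4$, so $L$ is not algebraic over $k_0$. For $m\geq3$ we have $x=\sigma_{12}\sigma_{13}/\sigma_{23}$, then $w_k=\sigma_{1k}/x$ for $k\ge2$ and $a_k=\sigma_{kk}-xw_k^2$, so $L=k_0$. The criterion never applies: three off-diagonal entries of a rank-one matrix determine it rationally. We need a graph in which the last unknown is determined by an equation of degree greater than one.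
\end{example}

\section{The graph on six vertices}\label{sec:six}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,every node/.style={circle,draw,inner sep=2pt}]
\node (v1) at (0,2) {$1$};
\node (v2) at (-1,1) {$2$};
\node (v3) at (1,1) {$3$};
\node (v4) at (0,0) {$4$};
\node (v5) at (-1.8,-1) {$5$};
\node (v6) at (1.8,-1) {$6$};
\draw[->,thick] (v2)--(v4);
\draw[->,thick] (v3)--(v4);
\draw[->,thick] (v4)--(v5);
\draw[->,thick] (v4)--(v6);
\draw[->,dashed] (v1)--(v2);
\draw[->,dashed] (v1)--(v3);
\draw[->,dashed] (v1)--(v4);
\draw[->,dashed] (v1) .. controls (-2,2) and (-2.6,0.4) .. (v5);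
\draw[->,dashed] (v1) .. controls (2,2) and (2.6,0.4) .. (v6);
\end{tikzpicture}
\caption{The DAG $G_1$, whose ring $R_{G_1}$ is not normal. The solid edges form a tree on $\{2,\dots,6\}$ centered at $4$; the source $1$ is a parent of every other vertex (dashed edges).}\label{fig:g1}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:normal}]
We apply Proposition~\ref{prop:criterion} to $G_1$ (Figure~\ref{fig:g1}) with $p=1$ and $c=2$, and show that $[L:k_0]=2$.

\medskip\noindent\emph{Coordinates.} Summing over the paths out of $1$ gives
\[
w_2=1,\quad w_3=\mu_3,\quad w_4=\mu_4+\lambda_{24}+\mu_3\lambda_{34},\quad w_5=\mu_5+w_4\lambda_{45},\quad w_6=\mu_6+w_4\lambda_{46}.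
\]
This is a triangular change from the $\mu_j$ to the $w_j$, available because $1$ is a parent of every vertex. Hence
\[
L=\mathbb C(x,\ w_3,\dots,w_6,\ a_2,\dots,a_6,\ \lambda_{24},\lambda_{34},\lambda_{45},\lambda_{46})
\]
with $14$ algebraically independent generators. The trek rule for the tree $G_1\setminus1$ gives
\begin{gather*}
\tau_{22}=a_2,\quad\tau_{33}=a_3,\quad\tau_{23}=0,\quad\tau_{24}=a_2\lambda_{24},\quad\tau_{34}=a_3\lambda_{34},\\
t:=\tau_{44}=a_4+a_2\lambda_{24}^2+a_3\lambda_{34}^2,\qquad \tau_{56}=t\lambda_{45}\lambda_{46},\\
\tau_{ij}=\tau_{i4}\lambda_{4j},\qquad \tau_{jj}=a_j+t\lambda_{4j}^2\qquad(i\in\{2,3,4\},\ j\in\{5,6\}).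
\end{gather*}
Consequently
\begin{equation}\label{eq:tau}
\tau_{ij}\,t=\tau_{i4}\tau_{j4}\qquad\text{for }(i,j)\in\mathcal P=\{(2,5),(2,6),(3,5),(3,6),(5,6)\}:
\end{equation}
for $i\in\{2,3\}$ both sides equal $\tau_{i4}t\lambda_{4j}$, and for $(5,6)$ both equal $t^2\lambda_{45}\lambda_{46}$. The task is to recover $x$, $w$ and $\tau$ from the $5\times5$ matrix $\sigma_{ij}=xw_iw_j+\tau_{ij}$, knowing \eqref{eq:tau} and $\tau_{23}=0$.

\medskip\noindent\emph{Eliminating the vertex $4$.} By \eqref{eq:tau} the Schur complement of $\tau$ with respect to the index $4$ vanishes in the positions $\mathcal P$. We do not observe $\tau$, but we can form the same Schur complement of $\sigma$, and in these positions only a rank-one term should survive. Put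
\[
s=\sigma_{44},\qquad\gamma_j=\sigma_{j4}/s,\qquad S_{ij}=\sigma_{ij}-s\gamma_i\gamma_j,\qquad v_j=w_j-\gamma_jw_4 .
\]
The elements $s,\gamma_j,S_{ij}$ lie in $k_0$, and $t=s-xw_4^2$. We claim that
\begin{equation}\label{eq:rankone}
S_{ij}\,t=x\,s\,v_iv_j\qquad\text{for }(i,j)\in\mathcal P.
\end{equation}
Written in terms of $\sigma$, relation \eqref{eq:tau} reads
\[
(\sigma_{ij}-xw_iw_j)(s-xw_4^2)=(s\gamma_i-xw_iw_4)(s\gamma_j-xw_jw_4).
\]
The terms $x^2w_iw_jw_4^2$ cancel, which leaves
\[
s(\sigma_{ij}-s\gamma_i\gamma_j)=xw_4^2\sigma_{ij}+xs\,w_iw_j-xs\,w_4(\gamma_iw_j+\gamma_jw_i).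
\]
Substituting $\sigma_{ij}=S_{ij}+s\gamma_i\gamma_j$ on the right gives $sS_{ij}=xw_4^2S_{ij}+xs(w_i-\gamma_iw_4)(w_j-\gamma_jw_4)$, which is \eqref{eq:rankone}.

All factors in \eqref{eq:rankone} are nonzero. The elements $x$, $t$ and $s=t+xw_4^2$ are nonzero polynomials in the generators of $L$. Moreover
\[
sv_j=(t+xw_4^2)w_j-(\tau_{j4}+xw_jw_4)w_4=tw_j-\tau_{j4}w_4,
\]
and for $j\in\{2,3,5,6\}$ this polynomial becomes $tw_j\ne0$ at $w_4=0$. So $v_2,v_3,v_5,v_6$ and all $S_{ij}$ with $(i,j)\in\mathcal P$ are nonzero.

\medskip\noindent\emph{Reading off the rank-one part.} As in Example~\ref{ex:star}, the triple $\{2,5,6\}$ determines the scale, and ratios determine the rest. By \eqref{eq:rankone} the following elements of $k_0$ have the indicated values: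
\begin{equation}\label{eq:ratios}
\kappa:=\frac{S_{25}S_{26}}{S_{56}}=\frac{xs}{t}v_2^2,\qquad
\rho:=\frac{S_{35}}{S_{25}}=\frac{S_{36}}{S_{26}}=\frac{v_3}{v_2},\qquad
\frac{S_{56}}{S_{26}}=\frac{v_5}{v_2},\qquad\frac{S_{56}}{S_{25}}=\frac{v_6}{v_2}.
\end{equation}
The elimination has lost the coordinate $w_4$, and one condition, $\tau_{23}=0$, has not been used. One unknown and one equation remain.

\medskip\noindent\emph{The last equation.} Put $r=w_4/v_2$ and $\xi=xv_2^2$. From $w_j=v_j+\gamma_jw_4$ we get
\begin{equation}\label{eq:w}
1=w_2=v_2(1+\gamma_2r),\qquad w_3=v_2(\rho+\gamma_3r).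
\end{equation}
From $\kappa t=s\xi$ and $t=s-\xi r^2$ we get $\xi(s+\kappa r^2)=\kappa s\ne0$. Since $\tau_{23}=0$, we have $\sigma_{23}=xw_2w_3=\xi(1+\gamma_2r)(\rho+\gamma_3r)$. Eliminating $\xi$,
\begin{equation}\label{eq:quadratic}
\sigma_{23}=\frac{\kappa s\,(1+\gamma_2r)(\rho+\gamma_3r)}{s+\kappa r^2}.
\end{equation}
After clearing the denominator this is a quadratic equation for $r$ with coefficients in $k_0$. It remains to see that $r$ generates $L$ over $k_0$ and that the equation does not degenerate.

\medskip\noindent\emph{The element $r$ generates $L$.} The field $k_0(r)$ contains $\xi=\kappa s/(s+\kappa r^2)$, $v_2=1/(1+\gamma_2r)$ and $x=\xi/v_2^2$. It contains $w_4=rv_2$, then $w_3$ by \eqref{eq:w}, then $v_5,v_6$ by \eqref{eq:ratios}, and so $w_5,w_6$. Therefore it contains all $\tau_{ij}=\sigma_{ij}-xw_iw_j$, and from these $a_2=\tau_{22}$, $a_3=\tau_{33}$, $\lambda_{24}=\tau_{24}/a_2$, $\lambda_{34}=\tau_{34}/a_3$, $a_4=t-a_2\lambda_{24}^2-a_3\lambda_{34}^2$, and $\lambda_{4j}=\tau_{4j}/t$, $a_j=\tau_{jj}-t\lambda_{4j}^2$ for $j=5,6$. Thus $L=k_0(r)$.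

\medskip\noindent\emph{The degree is two.} Equation \eqref{eq:quadratic} is solved for $\sigma_{23}$, so we set this generator apart. Let $F$ be the field generated over $\mathbb C$ by the $13$ elements
\[
\sigma_{22},\ \sigma_{33},\ \sigma_{55},\ \sigma_{66},\ s,\ \gamma_2,\ \gamma_3,\ \gamma_5,\ \gamma_6,\ S_{25},\ S_{26},\ \kappa,\ \rho .
\]
Then $k_0=F(\sigma_{23})$: indeed $\sigma_{j4}=s\gamma_j$, and $\sigma_{ij}=S_{ij}+s\gamma_i\gamma_j$ for $(i,j)\in\mathcal P$ with $S_{35}=\rho S_{25}$, $S_{36}=\rho S_{26}$, $S_{56}=S_{25}S_{26}/\kappa$. By \eqref{eq:quadratic}, $\sigma_{23}\in F(r)$, so $L=k_0(r)=F(r)$. The field $L$ has transcendence degree $14$ and is generated by $r$ and the $13$ elements above, so these $14$ elements are algebraically independent.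

Recall that if $r$ is transcendental over a field $F$ and $g,h\in F[X]$ are coprime and not both constant, then $[F(r):F(g(r)/h(r))]=\max(\deg g,\deg h)$. Take $g=\kappa s(1+\gamma_2X)(\rho+\gamma_3X)$ and $h=s+\kappa X^2$. The polynomial $h$ is irreducible over $F$, because $s$ and $\kappa$ are two of the independent variables of the rational function field $F$, so that $-s/\kappa$ is not a square. As $g$ is a product of linear factors, $g$ and $h$ are coprime. Hence $[L:k_0]=[F(r):F(\sigma_{23})]=2$, and Proposition~\ref{prop:criterion} gives the theorem.
\end{proof}

\begin{remark}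
The missing edge between $2$ and $3$ is what makes $L$ algebraic over $k_0$. If the edge $2\to3$ is added, \eqref{eq:tau} and \eqref{eq:rankone} remain valid, so the $15$ generators of $k_0$ still satisfy $S_{25}S_{36}=S_{26}S_{35}$ and $\operatorname{trdeg}k_0\le14$, while now $\operatorname{trdeg}L=15$. The criterion then gives nothing for $p=1$.
\end{remark}

\section{Parent-closed sets}\label{sec:closed}

\begin{proof}[Proof of Theorem~\ref{thm:closed}]
Let $R^W\subseteq R_G$ be the subring generated by the $\sigma_{ij}$ with $i,j\in W$. Every vertex of a directed path ending in $W$ lies in $W$, because $W$ is parent-closed. So the treks of $G$ between vertices of $W$ are the treks of $G[W]$, and $R^W=R_{G[W]}$.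

Grade $R_G$ by $\mathbb N^{V\setminus W}$ by keeping only the coordinates outside $W$ of the grading of Lemma~\ref{lem:grading}. Since degrees are nonnegative, a product of generators $\sigma_{ij}$ has degree $0$ exactly when all its indices lie in $W$. So $R^W$ is the part of degree $0$ of $R_G$. Let $R_G$ be normal and let $f=g/h$, with $g,h\in R^W$ and $h\neq0$, be integral over $R^W$. Then $f$ is integral over $R_G$, so $f\in R_G$. Write $f=\sum_df_d$ with $f_d$ of degree $d$. Comparing degrees in $hf=g$ gives $hf_d=0$ for $d\ne0$, so $f=f_0\in R^W$. Hence $R_{G[W]}$ is normal.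

For $n\ge6$ attach to $G_1$ the new vertices $7,\dots,n$, each with the single parent $1$. The resulting DAG is connected, $W=\{1,\dots,6\}$ is parent-closed, and the induced subgraph on $W$ is $G_1$. By Theorem~\ref{thm:normal} and the first part, its ring is not normal. The last statement follows by taking $n=6$.
\end{proof}

The same argument shows that normality fails for every DAG that contains $G_1$ as the induced subgraph on a parent-closed set. That $W$ is parent-closed is used only for the equality $R^W=R_{G[W]}$, which can fail otherwise: in $2\leftarrow1\to3$ with $W=\{2,3\}$ the generator $\sigma_{23}$ is nonzero in $R^W$ and zero in $R_{G[W]}$. The subgraph must be induced: $G_1$ is a subgraph of the DAG with all edges $i\to j$, $1\le i<j\le6$, whose ring is a polynomial ring.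

\section{Failure of the Cohen--Macaulay property}\label{sec:cm}

Elements $f_1,\dots,f_m$ of a Noetherian ring $S$ form a \emph{regular sequence} if they generate a proper ideal and each $f_i$ is a nonzerodivisor on $S/(f_1,\dots,f_{i-1})$. The \emph{depth} of a local ring is the largest length of a regular sequence in its maximal ideal; it is at most the dimension. A local ring is \emph{Cohen--Macaulay} if its depth equals its dimension, and $S$ is Cohen--Macaulay if all its localizations at primes are. We use two standard facts about a Cohen--Macaulay ring $S$.
\begin{itemize}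
\item[(C1)] Localizations of $S$, and quotients of $S$ by regular sequences, are Cohen--Macaulay.
\item[(C2)] A proper ideal $J\subset S$ contains a regular sequence of length $\operatorname{ht}J$.
\end{itemize}

\subsection*{Functions with poles in codimension two}
Our test is that in a Cohen--Macaulay domain a rational function cannot have poles only in codimension two.

\begin{lemma}\label{lem:s2}
Let $B$ be a Cohen--Macaulay domain, $J\subset B$ a proper ideal of height at least $2$, and $F\in\operatorname{Frac}B$ with $JF\subseteq B$. Then $F\in B$.
\end{lemma}

\begin{proof}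
By (C2) there is a regular sequence $f,g$ in $J$. Then $fF,gF\in B$ and $g\cdot(fF)=f\cdot(gF)\in fB$. Since $g$ is a nonzerodivisor modulo $f$, we get $fF\in fB$, that is, $F\in B$.
\end{proof}

\begin{example}\label{ex:quartic}
Let $B=\mathbb C[s^4,s^3t,st^3,t^4]$, of dimension $2$, let $J$ be the maximal ideal generated by the four monomials, and let $F=s^2t^2$. Then $F\notin B$, since the only monomials of degree $4$ in $B$ are the generators. But $s^4F=(s^3t)^2$, $s^3tF=s^4\cdot st^3$, $st^3F=s^3t\cdot t^4$ and $t^4F=(st^3)^2$, so $JF\subseteq B$, and $B$ is not Cohen--Macaulay.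
\end{example}

We look for a graph whose ring becomes, after localization, a monomial ring with a missing monomial $F$ of this kind. A star with center $h$ supplies the monomials $ay_ky_l$ for all pairs of leaves, where $a=a_h$ and $y_k=\lambda_{hk}$; being a tree, it has a normal ring. To create a gap we must remove some of these monomials. A second common parent $q$ of two leaves $i,j$ almost does this: it turns $\sigma_{ij}$ into an independent variable and leaves behind only the product $a_q\cdot ay_iy_j$.

\subsection*{The graph and its monomial localization}
The DAG $G_2$ has the vertices $h$; $1,\dots,7$; and $q_{ij}$ for $i\in\{1,2,3\}$, $j\in\{4,5,6\}$. Its edges are $h\to k$ for $1\le k\le7$, and $q_{ij}\to i$, $q_{ij}\to j$. It has $1+7+9=17$ vertices and $7+18=25$ edges; $h$ and the $q_{ij}$ are sources and $1,\dots,7$ are sinks. Let $R=R_{G_2}$, so $\dim R=42$. Call $\{i,j\}$ with $i\in\{1,2,3\}$ and $j\in\{4,5,6\}$ a \emph{cross pair}; the other pairs in $\{1,\dots,7\}$ lie in one of the \emph{triangles} $\{1,2,3\}$, $\{4,5,6\}$ or contain $7$. Write $b_{ij}=a_{q_{ij}}$, $z_{ij}=\lambda_{q_{ij},i}$, $z'_{ij}=\lambda_{q_{ij},j}$. All directed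 paths have length at most one, and the nonzero generators of $R$ are
\begin{itemize}
\item $\sigma_{hh}=a$ and $\sigma_{hk}=ay_k$ for $1\le k\le7$;
\item $\sigma_{kl}=ay_ky_l$ for $k\ne l$ not a cross pair;
\item $\sigma_{ij}=ay_iy_j+b_{ij}z_{ij}z'_{ij}$ for cross pairs;
\item $\sigma_{kk}$ for $1\le k\le7$;
\item $b_{ij}$, $u_{ij}=b_{ij}z_{ij}$ and $v_{ij}=b_{ij}z'_{ij}$, the entries in the row of $q_{ij}$.
\end{itemize}
Let $R_u$ be obtained from $R$ by inverting the nine elements $u_{ij}$, and let
\[
B=\mathbb C\bigl[a,\ ay_k,\ ay_ky_l\ (k\ne l\text{ not cross}),\ b_{ij},\ b_{ij}ay_iy_j\ (\text{cross})\bigr]\subset\mathbb C[a,y,b].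
\]

\begin{lemma}\label{lem:laurent}
The ring $B$ has dimension $17$, and $R_u=B[\sigma_{ij}\ (\text{cross}),\ \sigma_{kk},\ u_{ij}^{\pm1}]$, where the $9+7+9=25$ elements $\sigma_{ij},\sigma_{kk},u_{ij}$ are algebraically independent over $\operatorname{Frac}B$. If $R$ is Cohen--Macaulay, or normal, then so is $B$.
\end{lemma}

\begin{proof}
For a cross pair,
\[
b_{ij}\sigma_{ij}-u_{ij}v_{ij}=b_{ij}ay_iy_j .
\]
So $B\subseteq R$, and $v_{ij}=u_{ij}^{-1}(b_{ij}\sigma_{ij}-b_{ij}ay_iy_j)$ lies in the ring on the right of the asserted equality, which therefore contains all generators of $R_u$. Since $y_k=ay_k/a$, we have $\operatorname{Frac}B=\mathbb C(a,y,b)$, of transcendence degree $1+7+9=17$. The fraction field of $R_u$ has transcendence degree $42=17+25$ and is generated over $\operatorname{Frac}B$ by the $25$ elements, which are therefore algebraically independent.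

Thus $R_u$ is a polynomial ring over $B$ in $25$ variables, nine of them inverted. The elements $\sigma_{ij}$, $\sigma_{kk}$, $u_{ij}-1$ form a regular sequence with quotient $B$, since each successive quotient is a ring of the same form in fewer variables, hence a domain in which the next element is nonzero. If $R$ is Cohen--Macaulay, then so are $R_u$ and $B$ by (C1). If $R$ is normal, then so is its localization $R_u$, and an element $F\in\operatorname{Frac}B$ integral over $B$ lies in $R_u$. The Laurent monomials in the $25$ variables are linearly independent over $\operatorname{Frac}B$, so $R_u\cap\operatorname{Frac}B=B$ and $F\in B$.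
\end{proof}

\subsection*{The missing monomial}
The two triangles produce the gap: the product of the six monomials of their edges is a perfect square, but the six vertices cannot be matched in pairs without a cross pair.

\begin{lemma}\label{lem:B}
The ring $B$ is neither normal nor Cohen--Macaulay.
\end{lemma}

\begin{proof}
Let $F=a^3y_1y_2y_3y_4y_5y_6\in\operatorname{Frac}B$.

\emph{$F\notin B$.} The ring $B$ is spanned by the products of its monomial generators, and distinct monomials are linearly independent, so $F\in B$ would make $F$ such a product. It would involve no $b_{ij}$ and no $y_7$. The generators free of $b$ have degree $1$ in $a$ and degree at most $2$ in $y$, so $F$ would be a product of three generators $ay_ky_l$ with each pair $\{k,l\}$ inside a triangle. Then $\{1,2,3\}$ would be a disjoint union of pairs, which is impossible. On the other hand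
\[
F^2=(ay_1y_2)(ay_1y_3)(ay_2y_3)(ay_4y_5)(ay_4y_6)(ay_5y_6)\in B,
\]
so $B$ is not normal.

\emph{An ideal that clears $F$.} A generator with fewer than two indices in $\{1,\dots,6\}$ repairs the parity. Let $J$ be the ideal of $B$ generated by $a$, the $ay_k$ ($1\le k\le7$) and the $ay_ky_7$ ($1\le k\le6$). It is proper, as its elements have no constant term. We have
\begin{align*}
a\,F&=(ay_1)(ay_4)(ay_2y_3)(ay_5y_6), & ay_7\,F&=(ay_1y_7)(ay_4)(ay_2y_3)(ay_5y_6),\\
ay_1\,F&=(ay_1y_2)(ay_1y_3)(ay_4y_5)(ay_6), & ay_1y_7\,F&=(ay_1y_2)(ay_1y_3)(ay_4y_5)(ay_6y_7).
\end{align*}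
The permutations of $\{1,\dots,6\}$ that preserve or exchange the two triangles act transitively, preserve $B$ and fix $F$, so the last two identities give $ay_kF,\ ay_ky_7F\in B$ for all $k\le6$. Hence $JF\subseteq B$.

\emph{$\operatorname{ht}J\ge2$.} Let $B_0\subset B$ be the subring generated by the generators of $B$ that are not among the generators of $J$: the $ay_ky_l$ with $\{k,l\}$ in a triangle, the $b_{ij}$, and the $b_{ij}ay_iy_j$. The map $B_0\to B/J$ is surjective. Since $ay_ky_l=(ay_1^2)(y_k/y_1)(y_l/y_1)$, the ring $B_0$ lies in the field $\mathbb C(ay_1^2,\ y_2/y_1,\dots,y_6/y_1,\ b_{ij})$, which has $1+5+9=15$ generators. So for every prime $Q\supseteq J$ we have $\dim B/Q\le\dim B_0\le15$, and $\operatorname{ht}Q\ge17-15=2$ by \eqref{eq:dim}.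

If $B$ were Cohen--Macaulay, Lemma~\ref{lem:s2} would give $F\in B$.
\end{proof}

The vertex $7$ enters only in the last step. It raises $\dim B$ by one without changing $B_0$; without it the same estimate gives only height at least $16-15=1$.

\begin{proof}[Proof of Theorem~\ref{thm:cm}]
By Lemmas~\ref{lem:laurent} and~\ref{lem:B}, $R_{G_2}$ is neither Cohen--Macaulay nor normal.

For the second statement let $\mathfrak m$ be the homogeneous maximal ideal of $R_G$ in the standard grading of Lemma~\ref{lem:grading}, and put $\delta(G)=\dim R_G-\operatorname{depth}R_G$. By \eqref{eq:dim}, $\dim R_G$ is also the dimension of the localization at $\mathfrak m$. A standard graded algebra is Cohen--Macaulay if and only if its localization at the homogeneous maximal ideal is \cite[Ex.~2.1.27]{BrunsHerzog}. So $\delta(G_2)\ge1$, and it suffices to show that $\delta$ is additive on disjoint unions.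

In $G\sqcup G'$ there is no trek between a vertex of $G$ and a vertex of $G'$, and the two sets of parameters are disjoint. Hence $R_{G\sqcup G'}=R\otimes_{\mathbb C}R'$ with $R=R_G$ and $R'=R_{G'}$, with homogeneous maximal ideal $\mathfrak n$ generated by $\mathfrak m$ and $\mathfrak m'$. The dimension is additive by Lemma~\ref{lem:frac}. For the depth recall that, if $\mathfrak m=(f_1,\dots,f_r)$, the local cohomology $H^i_{\mathfrak m}(R)$ is the cohomology of the \v{C}ech complex $0\to R\to\bigoplus R_{f_i}\to\bigoplus R_{f_if_j}\to\cdots$, and $\operatorname{depth}R_{\mathfrak m}$ is the least $i$ with $H^i_{\mathfrak m}(R)\ne0$. Since $(R\otimes R')_{f\otimes f'}=R_f\otimes R'_{f'}$, the \v{C}ech complex of $R\otimes R'$ on the generators of $\mathfrak m$ and $\mathfrak m'$ is the tensor product over $\mathbb C$ of the two \v{C}ech complexes. The K\"unneth formula over a field gives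
\[
H^k_{\mathfrak n}(R\otimes_{\mathbb C}R')=\bigoplus_{i+j=k}H^i_{\mathfrak m}(R)\otimes_{\mathbb C}H^j_{\mathfrak m'}(R').
\]
If $d,d'$ are the two depths, this vanishes for $k<d+d'$ and equals $H^d_{\mathfrak m}(R)\otimes H^{d'}_{\mathfrak m'}(R')\ne0$ for $k=d+d'$. So the depth is additive, and $\delta\ge m$ for the disjoint union of $m$ copies of $G_2$.
\end{proof}

\begin{remark}
An isolated vertex has $\delta=0$, as its ring is $\mathbb C[a]$. Adding isolated vertices to $G_2$ therefore gives, for every $n\ge17$, a DAG on $n$ vertices whose ring is not Cohen--Macaulay.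
\end{remark}

\section{Graphs with at most one simple trek}\label{sec:toric}

Both counterexamples contain cycles with few colliders: the triangle on $1,2,4$ in $G_1$ has one, and the cycle $h\to1\leftarrow q_{14}\to4\leftarrow h$ in $G_2$ has two. The hypothesis of Theorem~\ref{thm:toric} excludes these. It holds vacuously for forests, and it holds for a hexagon whose vertices are alternately sources and sinks. It is not necessary for the conclusion, as the triangle $1\to2\to3$, $1\to3$ shows, whose ring is a polynomial ring.

\begin{lemma}\label{lem:equiv}
Every cycle of the skeleton of $G$ has at least three colliders if and only if any two distinct vertices are joined by at most one simple trek.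
\end{lemma}

\begin{proof}
A simple trek from $i$ to $j\neq i$ is the same as a path $i\leftarrow\cdots\leftarrow u\to\cdots\to j$ of the skeleton, that is, a path from $i$ to $j$ without repeated vertices and without colliders.

Let $C$ be a cycle of the skeleton. Call a vertex of $C$ a source of $C$ if both of its edges on $C$ point away from it. Going around $C$, the direction of the edges changes exactly at colliders and sources, and these alternate; since $G$ is acyclic, there is at least one collider. If there is exactly one collider $c$, there is one source $u$, and the two arcs of $C$ from $u$ to $c$ are two collider-free paths. If there are exactly two colliders, the two arcs of $C$ between them are two collider-free paths. In both cases two distinct vertices are joined by two simple treks.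

Conversely, let $P\ne P'$ be collider-free paths from $i$ to $j\ne i$. Let $x$ be the last vertex of their common initial segment; then $x\ne j$. Let $x'$ be the first vertex of $P$ after $x$ that lies on $P'$; it exists because $j$ is such a vertex. It does not belong to the common initial segment, as $P$ has no repeated vertex, so it comes after $x$ on $P'$. The segments of $P$ and $P'$ from $x$ to $x'$ have only their ends in common and begin with different edges, so they form a cycle. An interior vertex of either segment is not a collider, so the cycle has at most the two colliders $x$ and $x'$.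
\end{proof}

Even for a tree the polynomials $\sigma_{ij}$ are not monomials in $a,\lambda$; they become monomials when the error variances $a_v$ are replaced by the variances $\bar a_v=\sigma_{vv}$. A trek from $v$ to $v$ is trivial or has a proper ancestor of $v$ as its top, so $\bar a_v-a_v$ involves only $\lambda$ and the $a_u$ with $u$ a proper ancestor of $v$. In a topological order of the vertices this change of variables is triangular, and $\mathbb C[a,\lambda]=\mathbb C[\bar a,\lambda]$ is a polynomial ring in $\bar a,\lambda$.

\begin{lemma}\label{lem:simple}
For every DAG $G$ and all $i,j$ we have $\sigma_{ij}=\sum_{S}\bar a_{\operatorname{top}(S)}\prod_{e\in S}\lambda_e$, where $S$ runs over the simple treks from $i$ to $j$.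
\end{lemma}

\begin{proof}
Let $(P_L,P_R)$ be a trek from $i$ to $j$. By acyclicity the common vertices of the halves occur in the same order on both; let $v$ be the last one. Cutting both halves at $v$ yields a trek $T_0$ from $v$ to $v$ and a simple trek $S$ from $i$ to $j$ with top $v$. Conversely, given such $T_0$ and $S$, concatenating the halves gives a trek from $i$ to $j$ whose last common vertex is $v$: a later common vertex would be a proper descendant of $v$, so it is not on $T_0$, whose vertices are $v$ and ancestors of $v$, and it is not on both halves of $S$. So treks correspond bijectively to pairs $(T_0,S)$, the monomial of the trek is the monomial of $T_0$ times $\prod_{e\in S}\lambda_e$, and the sum over $T_0$ is $\sigma_{vv}=\bar a_v$.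
\end{proof}

The only simple trek from $v$ to $v$ is the trivial one. So under the hypothesis of Theorem~\ref{thm:toric} each $\sigma_{ij}$ is $0$ or the monomial of the unique simple trek from $i$ to $j$. (This is the first use of the hypothesis; for the edges $1\to2\to4$, $1\to3\to4$ one has $\sigma_{14}=\bar a_1(\lambda_{12}\lambda_{24}+\lambda_{13}\lambda_{34})$.) Therefore $R_G$ is the affine semigroup ring $\mathbb C[M]$, where $M\subseteq\mathbb N^V\times\mathbb N^E$ is the monoid generated by the exponent vectors of all simple treks, the trivial ones included. An element $(\alpha,\beta)$ stands for the monomial $\prod\bar a_v^{\alpha_v}\prod\lambda_e^{\beta_e}$. To prove normality we describe $M$ by linear inequalities.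

\begin{example}\label{ex:deal}
For the star $v\to1$, $v\to2$, $v\to3$ the generators with top $v$ are $\bar a_v$, $\bar a_v\lambda_k$ and $\bar a_v\lambda_k\lambda_l$ ($k\ne l$), where $\lambda_k=\lambda_{vk}$. Each factor $\bar a_v$ carries every edge at most once and at most two edges in total, so $\beta_k\le\alpha_v$ and $\beta_1+\beta_2+\beta_3\le2\alpha_v$ on $M$. The first inequality excludes $\bar a_v\lambda_1^2$ and the second excludes $\bar a_v\lambda_1\lambda_2\lambda_3$. To factor $\bar a_v^2\lambda_1^2\lambda_2\lambda_3$, list the edges as $1,1,2,3$ and deal them alternately to the two factors $\bar a_v$; this gives $(\bar a_v\lambda_1\lambda_2)(\bar a_v\lambda_1\lambda_3)=\sigma_{12}\sigma_{13}$.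
\end{example}

In general a vertex also receives halves of treks from above, and each of these can continue along one edge. Let $\operatorname{out}(v)$ be the set of edges out of $v$, and for $\beta\in\mathbb N^E$ put $\operatorname{in}_v=\sum_{u\to v}\beta_{uv}$.

\begin{lemma}\label{lem:cone}
Under the hypothesis of Theorem~\ref{thm:toric}, $M$ is the set of all $(\alpha,\beta)\in\mathbb N^V\times\mathbb N^E$ such that for every vertex $v$
\[
\text{\rm(i)}\quad\beta_e\le\alpha_v+\operatorname{in}_v\ \text{ for }e\in\operatorname{out}(v),\qquad\quad
\text{\rm(ii)}\quad\sum_{e\in\operatorname{out}(v)}\beta_e\le2\alpha_v+\operatorname{in}_v .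
\]
\end{lemma}

\begin{proof}
The inequalities are linear and homogeneous, so for necessity it suffices to check them for a simple trek. At its top, $\alpha_v=1$, $\operatorname{in}_v=0$, and at most two edges of $\operatorname{out}(v)$ are used, once each. Any other vertex of the trek lies on exactly one half, so $\alpha_v=0$, $\operatorname{in}_v=1$, and at most one edge of $\operatorname{out}(v)$ is used, once. At a vertex off the trek all terms are $0$.

For sufficiency let $(\alpha,\beta)$ satisfy (i) and (ii). We grow a family of treks by processing the vertices in a topological order. In the step for $v$ we create $\alpha_v$ new treks with top $v$ and trivial halves, and we extend halves that end at $v$ by edges out of $v$, using each $e\in\operatorname{out}(v)$ exactly $\beta_e$ times in total. When the step begins, all parents of $v$ have been processed, so the edges into $v$ have been used $\operatorname{in}_v$ times, by distinct halves, and these $\operatorname{in}_v$ \emph{old} halves end at $v$. Think of $\beta_e$ tokens for each $e\in\operatorname{out}(v)$. We distribute them so that each old half gets at most one token and each new trek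 gets at most two, for distinct edges, one for each of its halves.

Write $\alpha=\alpha_v$ and $N=\sum_e\beta_e-\operatorname{in}_v$, all sums over $\operatorname{out}(v)$. The old halves absorb at most $\operatorname{in}_v$ tokens, so the new treks must take at least $N$, and $N\le2\alpha$ by (ii). They can take at most $\min(\beta_e,\alpha)$ tokens of the edge $e$. We claim that $m:=\sum_e\min(\beta_e,\alpha)\ge N$. If two edges have $\beta_e\ge\alpha$, then $m\ge2\alpha\ge N$. Otherwise at most one edge has $\beta_e>\alpha$. If $e_0$ is such an edge, then $\sum_e\beta_e-m=\beta_{e_0}-\alpha\le\operatorname{in}_v$ by (i), so $m\ge N$. If there is none, then $m=\sum_e\beta_e\ge N$.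

Choose integers $0\le f_e\le\min(\beta_e,\alpha)$ with $\sum_ef_e=\min(m,2\alpha)$, so that $N\le\sum_ef_e\le2\alpha$. Take $f_e$ tokens of each edge $e$, list them grouped by edge, and deal them cyclically to the $\alpha$ new treks. Each new trek gets at most two tokens because $\sum_ef_e\le2\alpha$. Two tokens dealt to the same trek are $\alpha$ places apart in the list, while tokens of the same edge are at most $f_e-1\le\alpha-1$ places apart, so they belong to distinct edges. At most $\sum_e\beta_e-N=\operatorname{in}_v$ tokens remain, and they go to distinct old halves.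

At the end, $(\alpha,\beta)$ is the sum of the exponent vectors of the treks constructed. Each of them has a trivial half, and is then simple, or has halves that leave the top $u$ by distinct edges. In the second case, if the halves had a common vertex $v\ne u$, their initial parts would be two different directed paths from $u$ to $v$, that is, two simple treks from $u$ to $v$. This contradicts the hypothesis, used here for the second time. So all the treks are simple and $(\alpha,\beta)\in M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:toric}]
The two hypotheses are equivalent by Lemma~\ref{lem:equiv}, and $R_G=\mathbb C[M]$. Put $d=n+|E|$. By Lemma~\ref{lem:cone}, $M$ is the set of points of $\mathbb Z^d$ in a rational polyhedral cone: $M=H_1\cap\dots\cap H_s$ with $H_\nu=\{z\in\mathbb Z^d\mid\ell_\nu(z)\ge0\}$ for nonzero integral linear forms $\ell_\nu$. In a suitable basis of $\mathbb Z^d$ each $H_\nu$ is $\mathbb N\times\mathbb Z^{d-1}$, so $\mathbb C[H_\nu]$ is a localization of a polynomial ring, integrally closed in the fraction field $K$ of $\mathbb C[\mathbb Z^d]$. Then $\mathbb C[M]=\bigcap_\nu\mathbb C[H_\nu]$ is integrally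 closed in $K$, hence normal. By Hochster's theorem \cite{Hochster}, a normal affine semigroup ring is Cohen--Macaulay.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BrunsHerzog}
Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{Hochster}
Hochster, \emph{Rings of invariants of tori, Cohen--Macaulay rings generated by monomials, and polytopes}, Ann. of Math. 96 (1972).

\bibitem{Sullivant}
Seth Sullivant, \emph{Algebraic geometry of Gaussian Bayesian networks}, arXiv:0704.0918 (2007).

\end{thebibliography}
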